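# Coupled erasing of two graphs, and backward filtrations of erased-graph processes

## 1. Erasing nodes from two graphs at once

All graphs are simple. For a graph $G$ on $[k]=\{1,\dots,k\}$ and $i\in[k]$, the graph $\operatorname{erase}(G,i)$ on $[k-1]$ arises by removing node $i$ with all its edges and relabelling each $j>i$ as $j-1$. For example, erasing the middle node of the path $1-2-3$ leaves the empty graph on $[2]$, while erasing an end node leaves one edge. For $G$ on $[N]$ and $S\subseteq[N]$ let $G_S$ be the induced subgraph on $S$, relabelled increasingly by $[|S|]$. Then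
$$\operatorname{erase}(G_S,i)=G_{S\setminus\{s\}},\qquad s=\text{the $i$-th smallest element of }S. \tag{1}$$

The proof turns on a distance between graphs of the same size. A *coupling matrix* on $[k]^2$ is a nonnegative matrix $p$ whose row sums and column sums all equal $1/k$, that is, a joint law of two uniform variables on $[k]$.

**Definition (coupled erasing distance).** Fix $m\ge1$. For graphs $G,H$ on $[m]$ put $d^{(m)}_m(G,H)=\mathbf 1[G\ne H]$. For $k>m$ and graphs $G,H$ on $[k]$ put
$$d^{(m)}_k(G,H)=\min_p\sum_{i,j\in[k]}p(i,j)\,d^{(m)}_{k-1}\big(\operatorname{erase}(G,i),\operatorname{erase}(H,j)\big), \tag{2}$$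
the minimum being over all coupling matrices $p$ on $[k]^2$.

The minimum exists since the coupling matrices form a compact set. Read (2) as a game. A player holds two graphs of size $N$. At each step she looks at the current pair and erases one node from each; she may correlate the two choices as she likes, but each choice, on its own and given the past, must be uniform. She wants the two surviving graphs of size $m$ to be equal, and $d_N^{(m)}(G,H)$ is her smallest possible failure probability. The diagonal coupling gives $d^{(m)}_k(G,G)=0$, and all values lie in $[0,1]$.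

Here are the first cases by hand. For $m=1$ the distance is $0$, because there is only one graph on $[1]$. Let $m=2$ and write $e(G)$ for the number of edges. For $k=3$, erasing a uniform node leaves an edge with probability $e(G)/3$, and two $0/1$ variables can be made to agree except with probability equal to the difference of their means, so $d_3^{(2)}(G,H)=|e(G)-e(H)|/3$. For $k=4$, erasing $i$ leaves $e(G)-\deg(i)$ edges, so
$$d_4^{(2)}(G,H)=\tfrac13\min_p\sum p(i,j)|a_i-b_j|,\qquad a_i=e(G)-\deg_G(i),\quad b_j=e(H)-\deg_H(j).$$
Take the path $1-2-3-4$, with $a=(2,1,1,2)$, and the star with center $1$, with $b=(0,2,2,2)$. Under any coupling $E(a-b)=\frac32-\frac32=0$, hence $E|a-b|=2E(a-b)^+\ge2\cdot\frac14\cdot1$, since $b=0$ has probability $\frac14$ and then $a\ge1$. Matching $0$ with a $1$, the other $1$ with a $2$, and the two remaining $2$'s with $2$'s attains $\frac12$. So the distance of path and star is $\frac13\cdot\frac12=\frac16$.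

This example already contains the main phenomenon. Path and star both have $3$ edges among $6$ pairs. If the player could choose the two surviving pairs in one shot, each uniform, she would never fail. She fails because she must erase step by step, with fresh uniform choices at each step.

Words behave differently in the simplest case. Replace graphs on $[k]$ by $0/1$-words of length $k$, erase letters, and take $m=1$. If the two words of length $N$ contain $a$ and $b$ ones, the distance is $|a-b|/N$. Indeed this is true for $N=1$. Assume it for $N-1$, let $a\ge b$, and let $a',b'$ be the numbers of ones after one step. Then $E|a'-b'|\ge E a'-E b'=(a-b)(N-1)/N$, with equality if $a'\ge b'$ always. This is automatic if $a>b$, since $a'\ge a-1\ge b\ge b'$, and it can be arranged if $a=b$. Dividing by $N-1$ gives $|a-b|/N$. For two words of independent fair letters this tends to $0$ in mean.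

We shall need that the distance increases with $m$:
$$d^{(m)}_N\le d^{(m+1)}_N\qquad(N\ge m+1). \tag{3}$$
For $N=m+1$ we have $d^{(m)}_{m+1}(G,H)\le\mathbf 1[G\ne H]=d^{(m+1)}_{m+1}(G,H)$, because the left side vanishes for $G=H$ and is at most $1$ otherwise. The recursion (2) is monotone, so the inequality passes from $N$ to $N+1$.

## 2. Erased-graph processes and product-type filtrations

The distance is a tool for the following question about randomness that enters step by step. Identities and inclusions between $\sigma$-fields are understood modulo null sets, and $\log$ is natural.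

**Definition (EGP).** An *erased-graph process* is a stochastic process $(G_n,\eta_n)_{n\ge1}$ such that for each $n$: (i) $G_n$ is a random graph on $[n]$; (ii) $\eta_n$ is uniform on $[n]$ and independent of $\mathcal F_n:=\sigma(G_k,\eta_{k+1}:k\ge n)$; (iii) $G_n=\operatorname{erase}(G_{n+1},\eta_{n+1})$ almost surely.

Time runs from large $n$ to small $n$: $\mathcal F_n$ is what has been seen when $n$ nodes are left, and $\eta_n$ decides the next erasure. The family $\boldsymbol{\mathcal F}=(\mathcal F_n)_{n\ge1}$, with $\mathcal F_1\supseteq\mathcal F_2\supseteq\cdots$, is the backward filtration generated by the EGP. By (iii), $\mathcal F_{n-1}=\mathcal F_n\vee\sigma(\eta_n)$. Iterating this together with (ii), for $m<N$,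
$$\mathcal F_m=\mathcal F_N\vee\sigma(\eta_N,\dots,\eta_{m+1}),\qquad(\eta_N,\dots,\eta_{m+1})\text{ is uniform on }T_{m,N}\text{ and independent of }\mathcal F_N, \tag{4}$$
where $T_{m,N}=[N]\times[N-1]\times\dots\times[m+1]$. The second statement holds because $\eta_k$ is independent of $\mathcal F_k=\mathcal F_N\vee\sigma(\eta_N,\dots,\eta_{k+1})$ for every $k\le N$.

**Definition (ergodic, product-type).** The EGP is *ergodic* if $\mathcal F_\infty=\bigcap_n\mathcal F_n$ is $P$-trivial. A backward filtration $(\mathcal F_n)_{n\ge1}$ is *of product-type* if there are independent random variables $(\eta^*_n)_{n\ge2}$ with $\mathcal F_n=\sigma(\eta_k^*:k>n)$ for every $n\ge1$.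

If the $G_n$ are complete graphs, then $\mathcal F_n=\sigma(\eta_k:k>n)$, which is of product-type with $\eta^*_k=\eta_k$. A product-type filtration has trivial $\mathcal F_\infty$ by Kolmogorov's $0$–$1$ law. The question, posed in Julian Gerstenberg, "General Erased-Word Processes: Product-Type Filtrations, Ergodic Laws and Martin Boundaries", arXiv:1712.00384 (2017), is whether the converse holds here: does every ergodic EGP generate a product-type filtration?

For words the corresponding answer is yes, and we shall quote it. An erased-word process over an alphabet $A$ is defined in the same way, with a random word $\mathbf W_n\in A^n$ in place of $G_n$, and $\mathbf W_n$ obtained from $\mathbf W_{n+1}$ by erasing its $\eta_{n+1}$-th letter.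

**Theorem W (quoted; Gerstenberg's theorem on general erased-word processes).** If $A$ is a Borel space, ergodic erased-word processes over $A$ generate backward filtrations of product-type.

For graphs the answer is no. Two conventions will be useful. First, being of product-type depends only on the law of the EGP: the $\eta_k^*$ are $\mathcal F_1$-measurable, so they are a.s. functions of the process, and the same functions work on any copy. Second, the $\eta_k^*$ may be taken real-valued. The $\sigma$-field $\mathcal F_1$ is generated by countably many discrete variables, so its events form a separable metric space under $(A,B)\mapsto P(A\triangle B)$. Each sub-$\sigma$-field is then separable too; if $A_1,A_2,\dots$ is a dense sequence in it, it is generated modulo null sets by the real variable $\sum_i3^{-i}\mathbf 1_{A_i}$.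

**Definition (immersible).** $\boldsymbol{\mathcal F}$ is *immersible in product-type* if, on some probability space carrying a copy of the EGP, there are independent real random variables $(\eta^*_k)_{k\ge2}$ such that, with $\mathcal G_n=\sigma(\eta_k^*:k>n)$, we have $\mathcal F_n\subseteq\mathcal G_n$ and $\eta_n$ is independent of $\mathcal G_n$ for all $n$.

Product-type implies immersible: take $\mathcal G_n=\mathcal F_n$. In general $\mathcal G_n$ may contain extra information, as long as it does not help to predict $\eta_n$.

## 3. Graphs sampled from a kernel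

Let $W:[0,1]^2\to[0,1]$ be symmetric and measurable, and let $g:[0,1]\to[0,1]$ be measurable with $g(\xi)$ uniform whenever $\xi$ is uniform. On the canonical product space let $\xi_i$ $(i\in\mathbb N)$ and $\varepsilon_{ij}=\varepsilon_{ji}$ $(i<j)$ be i.i.d. uniform on $[0,1]$. Put $u_i=g(\xi_i)$, and $i\sim j$ iff $\varepsilon_{ij}\le W(\xi_i,\xi_j)$.

**Definition ($(g,W)$-EGP).** $G_n$ is the graph on $[n]$ in which $a,b$ are adjacent iff the labels with the $a$-th and $b$-th smallest $u$-value among $u_1,\dots,u_n$ are $\sim$-adjacent; $\eta_n$ is the rank of $u_n$ among $u_1,\dots,u_n$.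

The $u_i$ are i.i.d. uniform, hence a.s. distinct; on the exceptional null set, which is invariant under permuting indices, let all $G_n$ be empty and all $\eta_n=1$. The case $g=\mathrm{id}$, $W\equiv p$ is the Erdős–Rényi EGP: points are dropped on $[0,1]$, pairs are joined independently with probability $p$, and nodes are numbered from left to right.

**Lemma 1.** Every $(g,W)$-EGP is an ergodic EGP.

*Proof.* Property (i) is clear. For (iii), removing the label $n+1$ from the first $n+1$ labels removes the node of rank $\eta_{n+1}$ and shifts the later ranks by one.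

**Property (ii).** A permutation of finitely many indices acts on the canonical space, preserving the measure. For $k\ge n$ the graph $G_k$ and the rank $\eta_{k+1}$ do not change if the indices $1,\dots,n$ are permuted. So every $C\in\sigma(G_k,\eta_{k+1}:k\ge n)$ is invariant under such permutations. Exchanging $j$ and $n$ shows that $P(\operatorname{rank}(u_j)=r,\,C)$, with the rank taken within $u_1,\dots,u_n$, does not depend on $j\in[n]$. For fixed $r$ these events are disjoint in $j$ and a.s. exhaust $C$, so each has probability $P(C)/n$. For $j=n$ this reads $P(\eta_n=r,C)=P(C)/n$.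

**Ergodicity.** Let $A\in\mathcal F_\infty$. For each $n$ it agrees, up to a null set, with an event invariant under permutations of $[n]$; hence every finite permutation of indices changes $A$ only by a null set. Given $\delta>0$, choose $A'$ depending only on the variables with indices $\le k$ with $P(A\triangle A')\le\delta$. Let $A''$ be its image under $i\leftrightarrow i+k$ $(i\le k)$. Then $P(A\triangle A'')\le\delta$, and $A',A''$ are independent. So $|P(A)-P(A'\cap A'')|\le2\delta$ and $P(A'\cap A'')=P(A')^2$, which is within $2\delta$ of $P(A)^2$. Letting $\delta\to0$ gives $P(A)=P(A)^2$. $\square$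

The obvious candidate $\eta_k^*=\eta_k$ does not work for Erdős–Rényi. Given all $\xi_i$, the graph $G_n$ has independent edges of probability $p$ whatever the $\xi_i$ are, so $G_n$ is independent of all the $\eta_k$ and, for $n\geq 2$ and $0<p<1$, is not a function of them. This does not decide the question, since cleverer choices exist: for example $\eta_k$ may be permuted in a way that depends on $\mathcal F_k$. A quantity is needed that no choice can evade.

## 4. The numbers $\Delta_m$ and the two theorems

For an EGP let $G_N'$ be an independent copy of $G_N$ and put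
$$\Delta_m:=\lim_{N\to\infty}E\,d_N^{(m)}(G_N,G_N').$$
The limit exists because the sequence is nonincreasing in $N$. To see this take two independent copies of the EGP. Given $G_{N+1},G'_{N+1}$, the pair $(\eta_{N+1},\eta_{N+1}')$ is uniform on $[N+1]^2$, which is one admissible coupling in (2). Therefore
$$d^{(m)}_{N+1}(G_{N+1},G_{N+1}')\le E[d^{(m)}_N(G_N,G'_N)\mid G_{N+1},G_{N+1}'],$$
and we take expectations. By (3), $\Delta_m$ is nondecreasing in $m$.

**Theorem A.** For $0<p<1$ the Erdős–Rényi EGP is ergodic, $\lim_m\Delta_m=1$, and its filtration is not of product-type. For $p=\frac12$, $\Delta_{64}\ge3/4$.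

**Theorem B.** Every ergodic EGP is equal in law to a $(g,W)$-EGP. For an ergodic EGP the following are equivalent:

1. $\boldsymbol{\mathcal F}$ is of product-type;
2. $\boldsymbol{\mathcal F}$ is immersible in product-type;
3. $\Delta_m=0$ for all $m$;
4. (random-free) $W\in\{0,1\}$ a.e., for one (equivalently every) representing $(g,W)$;
5. the Shannon entropy satisfies $H(G_n)=o(n^2)$.

If these fail, then $\lim_m\Delta_m=1$; there is no intermediate case.

Two examples for (4) and (5). For Erdős–Rényi, $H(G_n)=\binom n2\big(-p\log p-(1-p)\log(1-p)\big)$, of order $n^2$. For $g=\mathrm{id}$ and $W(x,y)=\mathbf 1[x+y>1]$, the graph $G_n$ is a.s. determined by the relative order of the $2n$ numbers $u_i$, $1-u_i$, so $H(G_n)\le\log((2n)!)=o(n^2)$.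

Theorem A is proved in Sections 5–8 and uses neither the Aldous–Hoover theorem nor Theorem W. The plan is short: product-type forces $\Delta_m=0$, while for Erdős–Rényi $\Delta_m$ is close to $1$ for large $m$.

## 5. Independent generators give a strategy that almost never fails

We prove slightly more than is needed for graphs, because Section 12 uses the same lemma for general variables. For a finite set $E$ and $\Phi,\Phi':T_{m,N}\to E$ put $D_m(\Phi,\Phi')=\mathbf 1[\Phi\ne\Phi']$ if $N=m$ (the functions are then constants), and for $\Phi,\Phi':T_{m,k}\to E$ with $k>m$,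
$$D_k(\Phi,\Phi')=\min_p\sum_{i,j\in[k]}p(i,j)\,D_{k-1}(\Phi(i,\cdot),\Phi'(j,\cdot)),$$
over coupling matrices $p$ on $[k]^2$.

Let $X$ be an $E$-valued $\mathcal F_m$-measurable variable. We claim that there is an $\mathcal F_N$-measurable random function $\Phi_N=\Phi_N^X:T_{m,N}\to E$ with
$$X=\Phi_N(\eta_N,\dots,\eta_{m+1})\quad\text{a.s.} \tag{5}$$
Write $\eta=(\eta_N,\dots,\eta_{m+1})$. The events $\bigcup_t(B_t\cap\{\eta=t\})$ with $B_t\in\mathcal F_N$ form a $\sigma$-field containing $\mathcal F_N$ and $\sigma(\eta)$, so by (4) each event $\{X=e\}$ has this form, with sets $B_t^e$. Let $\Phi_N(t)$ be the first $e$, in a fixed ordering of $E$, for which $B_t^e$ occurs (and the first element of $E$ if there is none). For $e\ne e'$, independence in (4) gives $P(B_t^e\cap B_t^{e'})P(\eta=t)=P(B_t^e\cap B_t^{e'}\cap\{\eta=t\})=0$, so the sets $B^e_t$ are a.s. disjoint in $e$, and (5) follows. The same computation shows that $\Phi_N$ is a.s. unique.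

For $X=G_m$ we may take iterated erasing. For a graph $G$ on $[k]$ let $\Phi_G(t_k,\dots,t_{m+1})$ be the result of erasing $t_k$, then $t_{k-1}$, and so on. Then $\Phi_G(i,\cdot)=\Phi_{\operatorname{erase}(G,i)}$, so by induction $D_k(\Phi_G,\Phi_H)=d^{(m)}_k(G,H)$.

**Lemma 2.** If $\boldsymbol{\mathcal F}$ is immersible in product-type, then for all $m$ and all finite-valued $\mathcal F_m$-measurable $X$, $E\,D_N(\Phi_N,\Phi_N')\to0$ as $N\to\infty$, where $\Phi_N'$ is an independent copy of $\Phi_N$. In particular $\Delta_m=0$ for all $m$.

*Proof.* The idea is to run the process twice, with independent remote pasts and the same recent generators. The outcomes mostly agree, and what the two runs do is a legal strategy in the erasing game.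

**Step 1: forget the remote past.** Let $\epsilon>0$. Since $X$ is $\sigma(\eta_k^*:k>m)$-measurable, Lévy's theorem gives $P(X=e\mid\eta_{m+1}^*,\dots,\eta_N^*)\to\mathbf 1[X=e]$ a.s. for each $e\in E$. Choosing the most probable value, we obtain for all large $N$ a function $\chi$ with $P(X\ne\chi(\eta^*_{m+1},\dots,\eta^*_N))\le\epsilon$. Fix such an $N>m$.

**Step 2: build the two runs.** On a new space let $\zeta_k$ $(k>m)$ be independent with $\zeta_k\sim\eta^*_k$. Let $\zeta'_k=\zeta_k$ for $m<k\le N$, and let $(\zeta_k')_{k>N}$ be a copy of $(\zeta_k)_{k>N}$ independent of everything else. The variables $X$, $\Phi_N$, $\eta_k$ $(m<k\le N)$ are a.s. functions of $(\eta^*_k)_{k>m}$. Inserting $\zeta$, respectively $\zeta'$, into these functions gives $X,\Phi_N,\eta_k$ and $X',\Phi_N',\eta_k'$. Both families have the original joint law, so (5) holds for both. Since $\mathcal F_N\subseteq\mathcal G_N$, $\Phi_N$ is a function of $(\zeta_j)_{j>N}$, and $\Phi_N'$ is the same function of $(\zeta'_j)_{j>N}$. Hence $\Phi_N,\Phi_N'$ are independent copies. Since $\eta_k$ is $\mathcal F_{k-1}$-measurable and $\mathcal F_{k-1}\subseteq\mathcal G_{k-1}$,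 we have $\eta_k=h_k(\zeta_k,\zeta_{k+1},\dots)$, and $\eta'_k=h_k(\zeta'_k,\zeta'_{k+1},\dots)$.

**Step 3: check that the strategy is legal.** Let $\mathcal J_k=\sigma(\zeta_j,\zeta_j':j>k)$ and $m<k\le N$. The variable $\zeta_k$ is independent of $\mathcal J_k$, so
$$P(\eta_k=i\mid\mathcal J_k)=\int\mathbf 1[h_k(z,\zeta_{k+1},\dots)=i]\,P(\zeta_k\in dz)=P(\eta_k=i\mid\zeta_j,\,j>k)=\tfrac1k,$$
the last equality because $\eta_k$ is uniform and independent of $\mathcal G_k$. The same holds for $\eta'_k$, as $\zeta_k'=\zeta_k$ is independent of $\mathcal J_k$. So given $\mathcal J_k$, the joint law of $(\eta_k,\eta_k')$ is a coupling matrix.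

**Step 4: compare with the optimal strategy.** Put $\Phi_k=\Phi_N(\eta_N,\dots,\eta_{k+1},\cdot)$, a random function on $T_{m,k}$, and likewise $\Phi_k'$; they are $\mathcal J_k$-measurable. We show by induction on $k=m,\dots,N$ that $P(X\ne X'\mid\mathcal J_k)\ge D_k(\Phi_k,\Phi_k')$. For $k=m$ both sides equal $\mathbf 1[X\ne X']$ by (5). For $k>m$, the induction hypothesis and Step 3 give
$$P(X\ne X'\mid\mathcal J_k)\ge E\big[D_{k-1}(\Phi_k(\eta_k,\cdot),\Phi_k'(\eta'_k,\cdot))\mid\mathcal J_k\big]\ge D_k(\Phi_k,\Phi_k'),$$
because the middle term averages over one admissible coupling. For $k=N$, taking expectations, $E\,D_N(\Phi_N,\Phi_N')\le P(X\ne X')\le2\epsilon$: each of $X,X'$ differs from the same variable $\chi(\zeta_{m+1},\dots,\zeta_N)$ with probability at most $\epsilon$. This holds for all large $N$. With $X=G_m$ it gives $\Delta_m=0$. $\square$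

## 6. Passing to subgraphs, and why one intermediate scale is not enough

It remains to bound $E\,d_N^{(m)}(G_N,G_N')$ below for Erdős–Rényi graphs. Subgraph statistics cannot do this. Let $\tau_N$ be the total variation distance between the laws of $(G_N)_S$ and $(G'_N)_{S'}$ for uniform $m$-subsets $S,S'$, given the graphs; it is the failure probability of the best one-shot coupling. For a graph $F$ on $[m]$ let $\rho_N$ be the fraction of $m$-subsets $S$ with $(G_N)_S=F$. Its mean is $P(G_m=F)$. If $|S\cap S^*|\le1$, the graphs on $S$ and $S^*$ use different edges and are independent, so $\operatorname{Var}\rho_N$ is at most the proportion of pairs with $|S\cap S^*|\ge2$, which is at most $\binom m2^2/\binom N2\to0$. Hence $E\tau_N\to0$ for every $m$. Any lower bound must use that the erasing is sequential.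

The following lemma does use it: what is erased from $G$ is a uniform set, and nothing is assumed about the partner set.

**Lemma 3.** For $m\le q\le N$ and graphs $G,H$ on $[N]$,
$$d^{(m)}_N(G,H)\ \ge\ \binom Nq^{-1}\sum_{|S|=q}\ \min_{|S'|=q}d_q^{(m)}(G_S,H_{S'}).$$

*Proof.* Start with $S_N=S_N'=[N]$. For $k=N,\dots,q+1$, given the past, draw $(i,j)$ from an optimal coupling matrix for $(G_{S_k},H_{S_k'})$; remove the $i$-th smallest element from $S_k$ and the $j$-th smallest from $S'_k$. By (1) and (2), $d^{(m)}_k(G_{S_k},H_{S'_k})$ is the conditional mean of $d_{k-1}^{(m)}(G_{S_{k-1}},H_{S'_{k-1}})$ given the past, so $d_N^{(m)}(G,H)=E\,d_q^{(m)}(G_{S_q},H_{S_q'})$. At each step the element removed from $S_k$ is, given the past, uniform on $S_k$. So $S_q$ is a uniform $q$-subset. Bound $S_q'$ by the minimum over $S'$. $\square$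

The first thing to try is $q=m$, where the summand is $\mathbf 1[G_S\text{ is not of the form }H_{S'}]$. This fails for large $N$. If $N\ge m2^{\binom m2}$ and $H$ contains every graph on $[m]$ on consecutive blocks of nodes, then all summands vanish. A random $H$ is no better, as its $\lfloor N/m\rfloor$ disjoint consecutive blocks of length $m$ are independent samples of $G_m$, so it contains all graphs on $[m]$ with probability tending to $1$. In terms of a union bound over $S'$, the number $\binom Nm$ of choices grows without limit, while a single graph on $[m]$ has probability at most $\max(p,1-p)^{\binom m2}$, which is fixed.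

So one must climb in many steps $m\to m^2\to m^4\to\cdots$. Between $q$ and $N=q^2$ the union bound is cheap: $\log\binom{q^2}q\le q(1+\log q)$, small against $q^2$. But it can be afforded only if "$d_q(G_q,H)$ is small" has probability $e^{-cq^2}$ for each fixed $H$; knowing the mean of $d_q(G_q,H)$ is useless. So the quantity to carry upward is an exponential moment $E\,e^{-\lambda_qd_q(G_q,H)}$ with $\lambda_q$ of order $q^2$, and at the next scale it must again be exponentially small at the rate $N^2=q^4$. Such a gain needs about $q^2$ independent subgraphs of size $q$ inside a graph with $q^2$ nodes. Two subsets sharing at most one node give independent subgraphs, so we want $q$-subsets of a $q^2$-set that share at most one node pairwise and use up all pairs.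

**Affine planes.** Let $q$ be a prime power and identify $[q^2]$ with $\mathbb F_q^2$. The lines are the sets $\{y=ax+b\}$, of which there are $q^2$, and $\{x=c\}$, of which there are $q$. Each has $q$ points. Two points with different first coordinates lie on exactly one line $y=ax+b$ and on no line $x=c$; two different points with the same first coordinate lie on exactly one line, a vertical one. So there is a family $\mathcal L$ of $q^2+q$ subsets of size $q$ such that each pair of points lies in exactly one of them. Counting pairs,
$$(q^2+q)\binom q2=\binom{q^2}2. \tag{6}$$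
For $q=2$ these are the $6$ pairs in a $4$-set; for $q=3$ there are $12$ triples in a $9$-set.

## 7. Exponential moments along affine planes

**Proposition 4.** For a $(g,W)$-EGP let $\kappa:=E[-\log\max(W,1-W)(\xi_1,\xi_2)]\in[0,\log2]$, and suppose $\kappa>0$ (equivalently, $W\notin\{0,1\}$ with positive probability). Let $m=2^r\ge4$ and $r_m:=\sum_{j\ge0}\frac{2(1+\log q_j)}{q_j-1}$ with $q_j=m^{2^j}$. Then
$$\Delta_m\ \ge\ 1-\frac1\kappa\Big(\frac{\log2}{\sqrt{m-1}}+\frac{\log2}{\binom m2}+r_m\Big),$$
and for constant $W\equiv p$ the term $\frac{\log2}{\sqrt{m-1}}$ can be omitted. In particular $\lim_m\Delta_m=1$.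

*Proof.* The equivalence in the hypothesis holds because $\max(W,1-W)=1$ exactly where $W\in\{0,1\}$. Fix $m$ and write $d_N=d_N^{(m)}$.

**Step 0: notation and two facts about sorting.** For $x\in[0,1]^N$ let $Q_x$ be the law of the random graph on $[N]$ with independent edges, $\{i,j\}$ being present with probability $W(x_i,x_j)$. Under $Q_x$ the subgraph $G_S$ has law $Q_{x_S}$. Let $X^{(N)}$ be $\xi_1,\dots,\xi_N$ sorted by increasing $g$-value. Given $X^{(N)}=x$, the graph $G_N$ has law $Q_x$: given the $\xi_i$, the relations $i\sim j$ are independent with probabilities $W(\xi_i,\xi_j)$. Further, if $S$ is a uniform $q$-subset of $[N]$ independent of the $\xi_i$, then $X^{(N)}_S$ is distributed as $X^{(q)}$. Indeed, given the $\xi_i$, the set $J$ of labels whose ranks lie in $S$ is a uniform $q$-subset. So $J$ is independent of the $\xi_i$, and $X_S^{(N)}$ is $(\xi_j)_{j\in J}$ sorted. Put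
$$\lambda_N=\kappa\tbinom N2,\qquad\Lambda_N(x)=-\log\max_HE_{Q_x}e^{-\lambda_Nd_N(G,H)},\qquad M_N=E\,\Lambda_N(X^{(N)}),$$
where $H$ runs over all graphs on $[N]$. As $0\le d_N\le1$, we have $0\le\Lambda_N\le\lambda_N$. We shall see that $M_N/\lambda_N$ is a lower bound for $E\,d_N(G_N,G_N')$, so we want it close to $1$.

**Step 1: from $q$ to $q^2$.** The aim is to show that $M_N/\binom N2$ loses little when $N$ is squared. Let $q\ge m$ be a prime power, $N=q^2$, and $\mathcal L$ the family of lines on $[N]$. By (6), $\lambda_N=(q^2+q)\lambda_q$. Fix $x\in[0,1]^N$ and a graph $H$ on $[N]$, and put $f(G_S)=\min_{|S'|=q}d_q(G_S,H_{S'})$ for $|S|=q$. If $\pi$ is a uniform permutation of $[N]$ and $\ell\in\mathcal L$, then $\pi(\ell)$ is a uniform $q$-subset. So Lemma 3 gives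
$$\lambda_Nd_N(G,H)\ \ge\ (q^2+q)\lambda_q\binom Nq^{-1}\sum_{|S|=q}f(G_S)\ =\ \frac1{N!}\sum_\pi\sum_{\ell\in\mathcal L}\lambda_qf(G_{\pi(\ell)}).$$
Hölder's inequality in the form $E\prod_{i=1}^KZ_i^{1/K}\le\prod_{i=1}^K(EZ_i)^{1/K}$ for $Z_i\ge0$, with one factor for each $\pi$, yields
$$E_{Q_x}e^{-\lambda_Nd_N(G,H)}\ \le\ \prod_\pi\Big(E_{Q_x}\prod_{\ell\in\mathcal L}e^{-\lambda_qf(G_{\pi(\ell)})}\Big)^{1/N!}.$$
For fixed $\pi$, two different sets $\pi(\ell)$ share at most one node, so the graphs $G_{\pi(\ell)}$ depend on pairwise disjoint sets of edges. Under $Q_x$ they are independent, with laws $Q_{x_{\pi(\ell)}}$, and the expectation of the product factors. For each single $S$ we use the union bound over $S'$: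
$$E_{Q_x}e^{-\lambda_qf(G_S)}\ \le\ \sum_{|S'|=q}E_{Q_x}e^{-\lambda_qd_q(G_S,H_{S'})}\ \le\ \binom Nqe^{-\Lambda_q(x_S)},$$
the last inequality because each $H_{S'}$ is one of the graphs in the maximum defining $\Lambda_q(x_S)$. Taking logarithms and averaging over $\pi$,
$$\log E_{Q_x}e^{-\lambda_Nd_N(G,H)}\ \le\ (q^2+q)\Big[\log\binom Nq-\binom Nq^{-1}\sum_{|S|=q}\Lambda_q(x_S)\Big].$$
The right side does not depend on $H$, so $\Lambda_N(x)\ge(q^2+q)\big[\binom Nq^{-1}\sum_S\Lambda_q(x_S)-\log\binom Nq\big]$. Insert $x=X^{(N)}$ and integrate; by Step 0, $M_N\ge(q^2+q)\big[M_q-\log\binom{q^2}q\big]$. Since $q!\ge(q/e)^q$, we have $\binom{q^2}q\le q^{2q}/q!\le(eq)^q$. Dividing by $\binom N2=(q^2+q)\binom q2$,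
$$\frac{M_{q^2}}{\binom{q^2}2}\ \ge\ \frac{M_q}{\binom q2}-\frac{q(1+\log q)}{\binom q2}\ =\ \frac{M_q}{\binom q2}-\frac{2(1+\log q)}{q-1}. \tag{7}$$

**Step 2: the start at $q=m$.** Here we bound $M_m$ below by direct computation. Write $w=-\log\max(W,1-W)$, so $0\le w\le\log2$, and $I(x)=\sum_{i<j}w(x_i,x_j)$ for $x\in[0,1]^m$. The most likely graph under $Q_x$ has probability $e^{-I(x)}$, so for every $H$
$$E_{Q_x}e^{-\lambda_m\mathbf 1[G\ne H]}\ \le\ e^{-I(x)}+e^{-\lambda_m}\ \le\ 2e^{-\min(I(x),\lambda_m)}.$$
Hence $M_m\ge E\min(I(X^{(m)}),\lambda_m)-\log2$. If $W\equiv p$, then $I=\lambda_m$ and $M_m/\binom m2\ge\kappa-\log2/\binom m2$.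

In general let $Y=I(X^{(m)})/\binom m2$. Since $W$ is symmetric, sorting does not matter, and $Y$ is the average of $w(\xi_i,\xi_j)$ over the $\binom m2$ pairs $i<j\le m$; $EY=\kappa$. Two disjoint pairs give covariance $0$. All other covariances are at most $(\log2)^2/4$, the largest variance of a variable with values in $[0,\log2]$. A given pair meets $2(m-2)+1\le2m$ pairs, itself included. So
$$\operatorname{Var}Y\le\frac{(\log2)^2}4\cdot\frac{2m}{\binom m2}=\frac{(\log2)^2}{m-1}.$$
Hence $E\min(Y,\kappa)\ge\kappa-E|Y-\kappa|\ge\kappa-\frac{\log2}{\sqrt{m-1}}$, and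
$$\frac{M_m}{\binom m2}\ \ge\ \kappa-\frac{\log2}{\sqrt{m-1}}-\frac{\log2}{\binom m2}. \tag{8}$$

**Step 3: climb, and return to $\Delta_m$.** All $q_j=m^{2^j}$ are powers of $2$, hence prime powers, and $q_{j+1}=q_j^2$. Iterating (7) from (8), for $N=q_j$,
$$\frac{M_N}{\binom N2}\ \ge\ \kappa-\frac{\log2}{\sqrt{m-1}}-\frac{\log2}{\binom m2}-r_m,$$
without the second term if $W$ is constant. By Jensen's inequality, for every fixed $H$,
$$e^{-\lambda_NE_{Q_x}d_N(G,H)}\ \le\ E_{Q_x}e^{-\lambda_Nd_N(G,H)}\ \le\ e^{-\Lambda_N(x)},$$
that is, $E_{Q_x}d_N(G,H)\ge\Lambda_N(x)/\lambda_N$. With $x=X^{(N)}$ we get $E\,d_N(G_N,H)\ge M_N/\lambda_N$ for every $H$, hence also for $H=G_N'$ independent of $G_N$. Since $\lambda_N=\kappa\binom N2$, letting $j\to\infty$ proves the stated bound.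

**Step 4: $m\to\infty$.** There is a constant $C$ with $(1+\log q)/(q-1)\le Cq^{-1/2}$ for all $q\ge2$, so $r_m\le2C\sum_{j\ge0}m^{-2^{j-1}}\to0$. Thus $\Delta_m\to1$ along powers of $2$. As $\Delta_m\le1$ is nondecreasing in $m$, $\lim_m\Delta_m=1$. $\square$

## 8. Proof of Theorem A

The EGP is ergodic by Lemma 1. Here $\kappa=-\log\max(p,1-p)>0$, so $\lim_m\Delta_m=1$ by Proposition 4; in particular $\Delta_m>0$ for some $m$. By Lemma 2 the filtration is not immersible in product-type, and so it is not of product-type.

For $p=\frac12$ and $m=64$ we have $\kappa=\log2>0.693$ and $\binom{64}2=2016$. The first two terms of $r_{64}$ are $2(1+\log64)/63<0.1639$ and $2(1+\log4096)/4095<0.0046$. The third, with $q_2=4096^2$, is below $3\cdot10^{-6}$, and each later term is less than half of the previous one, so all terms from the third on sum to less than $10^{-5}$. Hence $r_{64}<0.169$ and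
$$\Delta_{64}\ \ge\ 1-\frac1{2016}-\frac{0.169}{0.693}\ >\ \frac34.\qquad\blacksquare$$

So an ergodic EGP need not generate a product-type filtration. Sections 9–13 prove Theorem B, which says exactly when it does.

## 9. Every ergodic EGP comes from a kernel

We use the Aldous–Hoover theorem (Kallenberg, *Probabilistic Symmetries and Invariance Principles*, Springer 2005, Thm 7.22). Let $Y=(Y_{ij})_{i\ne j}$, $i,j\in\mathbb N$, be an array with values in a finite set that is jointly exchangeable: its law does not change if rows and columns are permuted by the same finite permutation. Then there are a measurable $f$ and i.i.d. uniform variables $\alpha,\xi_i,\xi_{\{i,j\}}$ such that $Y$ has the law of the array $f(\alpha,\xi_i,\xi_j,\xi_{\{i,j\}})$. The adjacency array of an Erdős–Rényi graph on $\mathbb N$ is an example, with $f=\mathbf 1[\xi_{\{i,j\}}\le p]$. If $p$ were chosen at random first, it would depend on $\alpha$.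

Let an ergodic EGP be given.

**Step 1: an exchangeable graph and order on $\mathbb N$.** This turns the process into one static object. Let $L$ be the linear order on $\mathbb N$ in which $n$ has rank $\eta_n$ among $1,\dots,n$, for all $n$, and let $L_n=L|_{[n]}$. Let $G_\infty$ be the graph on $\mathbb N$ with $i\sim j$ (for $i,j\le n$) iff the $L_n$-ranks of $i,j$ are adjacent in $G_n$. By (iii) this does not depend on $n\ge\max(i,j)$, almost surely: passing from $n+1$ to $n$ removes the element of rank $\eta_{n+1}$ from both the graph and the order. The order $L_n$ is a bijective function of $(\eta_2,\dots,\eta_n)$, so by (4) it is uniform on the $n!$ linear orders of $[n]$ and independent of $\mathcal F_n$. Thus $(G_\infty|_{[n]},L_n)$ is $G_n$ transported by an independent uniform order. A permutation of $[n]$ replaces $L_n$ by another uniform order independent of $G_n$, so the law does not change. As $n$ is arbitrary, $(G_\infty,L)$ is jointly exchangeable.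

**Step 2: invariant functions are constant.** Here ergodicity enters. The pair $(G_\infty,L)$ is a function $F(L_n,Z)$ of $L_n$ and $Z=(G_k,\eta_{k+1})_{k\ge n}$: insert $n+1,n+2,\dots$ into $L_n$ at the ranks $\eta_{n+1},\eta_{n+2},\dots$ and read off adjacency from $G_k$, $k\ge n$. Permuting the labels of $L_n$ by a permutation of $[n]$ permutes the labels of $F(L_n,Z)$ in the same way. So a function of $(G_\infty,L)$ that is invariant under permutations of $[n]$ does not change if $L_n$ is replaced by the standard order; it is a function of $Z$ and hence $\mathcal F_n$-measurable. A function invariant under all finite permutations is $\mathcal F_\infty$-measurable, hence a.s. constant.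

**Step 3: removing $\alpha$.** Let $Y_{ij}=(\mathbf 1[i\sim j],\mathbf 1[i<_Lj])$ for $i\ne j$; the array $Y$ and the pair $(G_\infty,L)$ determine each other. By Aldous–Hoover we may assume, in law, $Y_{ij}=f(\alpha,\xi_i,\xi_j,\xi_{\{i,j\}})$. Given $\alpha$, restrictions of $Y$ to disjoint index sets are independent. Fix $k$ and a pattern $y=(y_{ab})_{a\ne b\in[k]}$, and let $\rho_n(y)$ be the fraction of injections $\varphi:[k]\to[n]$ with $Y_{\varphi(a)\varphi(b)}=y_{ab}$ for all $a\ne b$. Given $\alpha$, its mean is $\rho(\alpha):=P(Y|_{[k]}=y\mid\alpha)$. Its conditional variance is at most the fraction of pairs of injections with intersecting images, which is at most $k^2/n$. So $\rho_n(y)\to\rho(\alpha)$ in $L^2$, and almost surely along a subsequence $(n_s)$. The function $\limsup_s\rho_{n_s}(y)$ of the array is invariant under every finite permutation, since a permutation of $[n_0]$ only permutes the injections into $[n]$ for $n\ge n_0$. By Step 2 it is a.s. constant, a property that depends only on the law of $Y$. So $\rho(\alpha)$ is a.s. constant, equal to $P(Y|_{[k]}=y)$. There are countably many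 $k$ and $y$, hence for a.e. value of $\alpha$ the conditional law of $Y$ given $\alpha$ is the law of $Y$. Fixing such a value, we may write $Y_{ij}=f(\xi_i,\xi_j,\xi_{\{i,j\}})$.

**Step 4: reading off $g$.** Put $g(x)=P(2<_L1\mid\xi_1=x)$. Given $\xi_i$, the indicators $\mathbf 1[j<_Li]$, $j\ne i$, are i.i.d., since they are one function of the i.i.d. pairs $(\xi_j,\xi_{\{i,j\}})$. The law of large numbers gives
$$u_i:=\lim_n\tfrac1n\#\{j\le n:j<_Li\}=g(\xi_i)\quad\text{a.s.}$$
Each $L_n$ is uniform, so $L$ has the law of the order induced by i.i.d. uniform $\tilde u_i$, for which the corresponding limits are the $\tilde u_i$, again by the law of large numbers. The $u_i$ are a fixed measurable function of $L$. Hence the $u_i$ are i.i.d. uniform, and $L$ is a.s. the order of the $u_i=g(\xi_i)$. In particular $g(\xi)$ is uniform for uniform $\xi$.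

**Step 5: reading off $W$.** Put $W(x,y)=P(1\sim2\mid\xi_1=x,\xi_2=y)=\int f_1(x,y,z)\,dz$, where $f_1$ is the first coordinate of $f$. Since $\mathbf 1[1\sim2]=\mathbf 1[2\sim1]$, we have $f_1(\xi_1,\xi_2,\xi_{\{1,2\}})=f_1(\xi_2,\xi_1,\xi_{\{1,2\}})$ a.s. Taking conditional means given $\xi_1,\xi_2$, $W(\xi_1,\xi_2)=W(\xi_2,\xi_1)$ a.s. Choose a symmetric version of $W$. Given $(\xi_i)$, the edges of $G_\infty$ are independent with probabilities $W(\xi_i,\xi_j)$, and $L$ is a.s. the order of the $g(\xi_i)$. So $(G_\infty,L)$ has the law of the corresponding pair for the $(g,W)$-EGP. The EGP is the same function of its pair in both cases: $G_n$ is $G_\infty|_{[n]}$ sorted by $L_n$, and $\eta_n$ is the rank of $n$ in $L_n$. So the given EGP has the law of the $(g,W)$-EGP. This proves the first sentence of Theorem B.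

## 10. Entropy of $G_n$: (4) $\Leftrightarrow$ (5)

For a discrete variable $X$, $H(X)=-\sum_xP(X=x)\log P(X=x)$, and $H(X\mid Z)$ is the mean entropy of the conditional law of $X$ given $Z$. We use three textbook facts: conditioning on more does not increase entropy; $H(X)\le H(X,Z)=H(Z)+H(X\mid Z)$ for discrete $Z$; and $H(X_1,\dots,X_s\mid Z)\le\sum_iH(X_i\mid Z)$ with equality if the $X_i$ are conditionally independent given $Z$. Let $h(t)=-t\log t-(1-t)\log(1-t)$, a continuous function on $[0,1]$ that vanishes only at $0$ and $1$.

By Section 9 we may work with a $(g,W)$-EGP. Write $G_\infty$ for the graph $\sim$ on $\mathbb N$ and $L$ for the order of the $u_i$. We claim that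
$$\frac{H(G_n)}{\binom n2}\ \to\ \bar h:=E\,h(W(\xi_1,\xi_2)). \tag{9}$$

**Step 1: ignoring the order.** The graph $G_n$ is determined by $(G_\infty|_{[n]},L_n)$, and $G_\infty|_{[n]}$ by $(G_n,L_n)$. So $|H(G_n)-H(G_\infty|_{[n]})|\le H(L_n)\le\log n!=o(n^2)$, and it suffices to treat $G_\infty|_{[n]}$.

**Step 2: lower bound.** Given the $\xi_i$ the edges are independent, so $H(G_\infty|_{[n]})\ge H(G_\infty|_{[n]}\mid\xi_1,\dots,\xi_n)=\binom n2\bar h$.

**Step 3: upper bound.** We replace $\xi_i$ by a discrete approximation. Let $c_i$ be the dyadic interval of length $2^{-k}$ containing $\xi_i$, and $W_k=E[W(\xi_1,\xi_2)\mid c_1,c_2]$. Then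
$$H(G_\infty|_{[n]})\le H(c_1,\dots,c_n)+\sum_{i<j}H(\mathbf 1[i\sim j]\mid c_i,c_j)\le nk\log2+\binom n2E\,h(W_k).$$
Divide by $\binom n2$ and let $n\to\infty$: the upper limit is at most $E\,h(W_k)$ for every $k$. As $k\to\infty$, $W_k\to W(\xi_1,\xi_2)$ a.s. by martingale convergence, and $h$ is bounded and continuous, so $E\,h(W_k)\to\bar h$. This proves (9).

Hence (5) holds iff $\bar h=0$ iff $W\in\{0,1\}$ a.e., which is (4). Since $H(G_n)$ depends only on the law of the EGP, (4) holds for one representing $(g,W)$ iff it holds for every one.

## 11. Random-free kernels: (4) $\Rightarrow$ (2)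

When $W\in\{0,1\}$ the graph is a function of a word, and Theorem W applies. Work with the $(g,W)$-EGP, $W\in\{0,1\}$ a.e. Let $\mathbf W_n\in[0,1]^n$ be the word $\xi_1,\dots,\xi_n$ sorted by increasing $g$-value (on the exceptional null set of Section 3, take constant words). Erasing the $\eta_{n+1}$-th letter of $\mathbf W_{n+1}$ a.s. gives $\mathbf W_n$. Let $\mathcal G_n=\sigma(\mathbf W_k,\eta_{k+1}:k\ge n)$.

For $k\ge n$ the variables $\mathbf W_k$ and $\eta_{k+1}$ do not change under permutations of the indices $1,\dots,n$. This was the only property of $G_k$ and $\eta_{k+1}$ used for (ii) and for ergodicity in the proof of Lemma 1. So $\eta_n$ is uniform and independent of $\mathcal G_n$, and $\bigcap_n\mathcal G_n$ is trivial. Thus $(\mathbf W_n,\eta_n)$ is an ergodic erased-word process over the Borel space $[0,1]$. By Theorem W, $\mathcal G_n=\sigma(\eta_k^*:k>n)$ for some independent $\eta^*_k$, which may be taken real-valued by the argument in Section 2.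

If $W(\xi_i,\xi_j)=1$ then $\varepsilon_{ij}\le1$ always holds, and if $W(\xi_i,\xi_j)=0$ then $\varepsilon_{ij}\le0$ has probability $0$. So a.s. $a,b$ are adjacent in $G_n$ iff $W$ evaluated at the $a$-th and $b$-th letters of $\mathbf W_n$ equals $1$. Hence $G_n$ is a function of $\mathbf W_n$ and $\mathcal F_n\subseteq\mathcal G_n$, while $\eta_n$ is independent of $\mathcal G_n$. This is (2).

## 12. From immersed to product-type by permuting the erasures: (2) $\Rightarrow$ (1)

The extra information in $\mathcal G_n$ must now be removed; this is Vershik's argument. Assume (2). If $\sigma_k$ is an $\mathcal F_k$-measurable random permutation of $[k]$, put $\tilde\eta_k=\sigma_k(\eta_k)$ and call it an *innovation*. Given $\mathcal F_k$ it is uniform on $[k]$, so it is independent of $\mathcal F_k$, and $\mathcal F_{k-1}=\mathcal F_k\vee\sigma(\tilde\eta_k)$ because $\eta_k=\sigma_k^{-1}(\tilde\eta_k)$. Any choice of innovations for all $k\ge2$ is an independent sequence, as $\tilde\eta_j$ is $\mathcal F_{j-1}$-measurable, hence $\mathcal F_k$-measurable, for $j>k$. We want innovations that generate everything.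

We need the Birkhoff–von Neumann theorem: every coupling matrix on $[k]^2$ is a convex combination of matrices $p(i,j)=\frac1k\mathbf 1[j=\sigma(i)]$ with permutations $\sigma$. So the minimum of a linear functional over coupling matrices, as in the definition of $D_k$, is attained at some permutation.

**Claim.** For every $m$, every finite-valued $\mathcal F_m$-measurable $X$ and every $\epsilon>0$ there are $N>m$, innovations $\tilde\eta_{m+1},\dots,\tilde\eta_N$ and a function $\varphi$ with $P(X\ne\varphi(\tilde\eta_N,\dots,\tilde\eta_{m+1}))\le\epsilon$.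

*Proof.* By Lemma 2 there is $N>m$ with $E\,D_N(\Phi_N,\Phi_N')\le\epsilon$, where $\Phi_N'$ is an independent copy of $\Phi_N$. By Fubini some fixed value $\varphi:T_{m,N}\to E$ of $\Phi'_N$ satisfies $E\,D_N(\Phi_N,\varphi)\le\epsilon$. For $k=N,\dots,m+1$, recursively, consider
$$A_k=\Phi_N(\eta_N,\dots,\eta_{k+1},\cdot),\qquad B_k=\varphi(\tilde\eta_N,\dots,\tilde\eta_{k+1},\cdot),$$
let $\sigma_k$ be an optimal permutation for $D_k(A_k,B_k)$, the first one in a fixed list, and put $\tilde\eta_k=\sigma_k(\eta_k)$. The pair $(A_k,B_k)$ is $\mathcal F_k$-measurable and takes finitely many values, so $\sigma_k$ is $\mathcal F_k$-measurable, and $\tilde\eta_k$ is an innovation. Define $A_m,B_m$ in the same way; then $A_m=X$ a.s. by (5) and $B_m=\varphi(\tilde\eta_N,\dots,\tilde\eta_{m+1})$. By optimality of $\sigma_k$,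
$$D_k(A_k,B_k)=\frac1k\sum_{i=1}^kD_{k-1}\big(A_k(i,\cdot),B_k(\sigma_k(i),\cdot)\big)=E[D_{k-1}(A_{k-1},B_{k-1})\mid\mathcal F_k].$$
Iterating from $D_m(A_m,B_m)=\mathbf 1[X\ne\varphi(\tilde\eta_N,\dots,\tilde\eta_{m+1})]$, we get $P(X\ne\varphi(\tilde\eta_N,\dots,\tilde\eta_{m+1})\mid\mathcal F_N)=D_N(\Phi_N,\varphi)$. Take expectations. $\square$

**Step 1: generating $\mathcal F_1$.** We apply the Claim block after block. Since $\mathcal F_1$ is countably generated modulo null sets, there is a countable family of $\mathcal F_1$-events that is dense with respect to $P(A\triangle B)$. Let $X_1,X_2,\dots$ be a sequence of indicators that runs infinitely often through each member of this family. Put $N_0=1$ and suppose $\tilde\eta_2,\dots,\tilde\eta_{N_{j-1}}$ have been chosen. Since $\mathcal F_1=\mathcal F_{N_{j-1}}\vee\sigma(\tilde\eta_2,\dots,\tilde\eta_{N_{j-1}})$, the argument for (5), which used only (4) and applies to innovations as well, gives $X_j=Y_j(\tilde\eta_{N_{j-1}},\dots,\tilde\eta_2)$ a.s. with an $\mathcal F_{N_{j-1}}$-measurable random function $Y_j:T_{1,N_{j-1}}\to\{0,1\}$ (for $j=1$, just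 $Y_1=X_1$). This $Y_j$ is a finite-valued variable. The Claim with $m=N_{j-1}$, $X=Y_j$, $\epsilon=1/j$ gives $N_j>N_{j-1}$ and innovations $\tilde\eta_{N_{j-1}+1},\dots,\tilde\eta_{N_j}$ such that $Y_j$ agrees with a function of them with probability at least $1-1/j$. Then $X_j$ agrees with a function of $\tilde\eta_2,\dots,\tilde\eta_{N_j}$ with probability at least $1-1/j$.

Each member of the dense family occurs for infinitely many $j$, so its indicator is an $L^1$-limit of $\sigma(\tilde\eta_k:k\ge2)$-measurable variables and hence is itself $\sigma(\tilde\eta_k:k\ge2)$-measurable. By density, $\mathcal F_1=\sigma(\tilde\eta_k:k\ge2)$.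

**Step 2: generating every $\mathcal F_n$.** The same innovations must work for all $n$. Let $Z$ be bounded and $\mathcal F_n$-measurable. The vector $(\tilde\eta_2,\dots,\tilde\eta_n)$ is independent of $\mathcal F_n$, and $\mathcal F_n\supseteq\sigma(Z)\vee\sigma(\tilde\eta_k:k>n)$. So dropping it from the conditioning changes nothing, and by Step 1
$$Z=E[Z\mid\tilde\eta_k,\,k\ge2]=E[Z\mid\tilde\eta_k,\,k>n].$$
Thus $\mathcal F_n\subseteq\sigma(\tilde\eta_k:k>n)$. The reverse inclusion holds because $\tilde\eta_k$ is $\mathcal F_{k-1}$-measurable. This is (1).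

## 13. Closing the cycle of implications in Theorem B

The representation is Section 9, and (4) $\Leftrightarrow$ (5), with the independence of the choice of $(g,W)$, is Section 10. For the remaining conditions we go around (1) $\Rightarrow$ (2) $\Rightarrow$ (3) $\Rightarrow$ (4) $\Rightarrow$ (2) $\Rightarrow$ (1).

**(1) $\Rightarrow$ (2).** This was noted in Section 2: take $\mathcal G_n=\mathcal F_n$.

**(2) $\Rightarrow$ (3).** This is Lemma 2.

**(3) $\Rightarrow$ (4), and the dichotomy.** Represent the EGP by $(g,W)$. If (4) fails, then $W\notin\{0,1\}$ with positive probability, so $\kappa>0$, and Proposition 4 gives $\lim_m\Delta_m=1$. In particular (3) fails. This also proves the last sentence of Theorem B: if the equivalent conditions fail, then (4) fails, and $\lim_m\Delta_m=1$.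

**(4) $\Rightarrow$ (2) $\Rightarrow$ (1).** These are Sections 11 and 12. Condition (2) may refer to another probability space, but Section 12 uses it only through Lemma 2, whose conclusion concerns the law of the EGP, and the innovations are built on the original space. $\blacksquare$
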